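# A Berry–Esseen bound for sums with a dependency graph

## 1. Plateau functions and a conditional concentration ratio

Fix $\varepsilon>0$. For $b\ge 0$ put
$$g_b(x)=\min\{1,e^{-(|x|-b)/\varepsilon}\},\qquad f_b(x)=\int_0^x g_b(y)\,dy .\tag{1}$$
The function $g_b$ equals $1$ on the plateau $[-b,b]$ and decays exponentially, at scale $\varepsilon$, outside it. Equivalently $g_b(x)=\exp(-(|x|-b)_+/\varepsilon)$. We need three properties.

* (g1) $0<g_b\le 1$, and $|g_b(x+r)-g_b(x)|\le \frac{|r|}{\varepsilon}\int_0^1 g_b(x+vr)\,dv$. Indeed $g_b$ is Lipschitz with $|g_b'|\le g_b/\varepsilon$ almost everywhere, and $g_b(x+r)-g_b(x)=\int_0^1 r\,g_b'(x+vr)\,dv$ (trivially if $r=0$).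
* (g2) If $b\ge b'\ge 0$, then $0\le g_b-g_{b'}\le (b-b')/\varepsilon$, because $s\mapsto e^{-s_+/\varepsilon}$ is nonincreasing and $\frac1\varepsilon$-Lipschitz.
* (g3) $|f_b|\le\int_0^\infty g_b=b+\varepsilon$, and for $b\ge b'$ we have $|f_b-f_{b'}|\le\int_0^\infty(g_b-g_{b'})=(b+\varepsilon)-(b'+\varepsilon)=b-b'$.

Property (g1) says that the change of $g_b$ is controlled by $g_b$ itself, and not merely by a constant. The whole proof rests on this.

Now let $V$ be a finite set carrying a graph and random variables $(X_k)_{k\in V}$. Write $N[k]$ for $k$ together with its neighbors, and $N[A]=\bigcup_{k\in A}N[k]$ for $A\subset V$. Suppose that each vertex $k$ also carries a bounded centered variable $Z_k$ and an integrable variable $b_k\ge0$, both functions of $X_k$ alone.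

**Definition (admissible triple).** $(A,\omega,\theta)$ is admissible if $A\subset V$; $\omega\ge0$ is a bounded measurable function of $(X_k)_{k\in A}$ with $\mathbb E\omega>0$ (a positive constant if $A=\emptyset$); and $\theta\in[0,1]^V$ satisfies $\theta_k=1$ for all $k\notin N[A]$. Put
$$H_\theta=\sum_{k\in V}\theta_kZ_k,\qquad B_A=\sum_{k\notin N[A]}b_k,$$
$$Q_r=\sup\Big\{\frac{\mathbb E[\omega\,g_{B_A}(H_\theta-z)]}{\mathbb E\omega}:\ (A,\omega,\theta)\text{ admissible},\ |A|\le r,\ z\in\mathbb R\Big\}.\tag{2}$$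

Clearly $Q_r\le1$, and $Q_r$ is nondecreasing in $r$.

In words: reweight the probability by a density $\omega$ that sees only the variables in $A$. Allow every summand in $N[A]$ to be damped. Let the plateau have the *random* half-width $B_A$. Then $Q_r$ is the largest mass that the sum can put near a point when at most $r$ vertices are used for the reweighting.

What is this for? We will prove a normal approximation with error of order $\beta$, a certain sum of truncated moments. The $Z_k$ will be the small parts of the summands, the $b_k$ the sizes of their large parts, and $\varepsilon$ a fixed multiple of $\beta$. The one inequality $Q_3\le K_2\beta$ will be used twice: to control the remainder in Stein's equation, where the weights are products of at most three summands (this is why $r=3$), and to put the large parts back, where the random plateau is needed. The inequality itself comes from bounding $Q_r$ by $\frac12Q_{r+3}$ plus a small term.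

## 2. Dependency graphs and the statements

Let $V$ be finite with $|V|=N\ge1$. Let $(Y_k)_{k\in V}$ be real random variables in $L^2$, not necessarily independent, $S=\sum_kY_k$ with $\mathbb V[S]>0$, and
$$W=\frac{S-\mathbb E[S]}{\sqrt{\mathbb V[S]}} .$$
How far is $W$ from standard normal in the Kolmogorov distance $d_{\rm Kol}(X,Y)=\sup_t|\mathbb P(X\le t)-\mathbb P(Y\le t)|$, if each $Y_k$ depends on only a few others?

**Definition (dependency graph).** A multigraph $G=(V,E)$, with loops and multiple edges allowed, is a dependency graph of $(Y_k)$ if, whenever $V_1,V_2\subset V$ are disjoint and no edge has one endpoint in $V_1$ and the other in $V_2$, the families $(Y_k)_{k\in V_1}$ and $(Y_k)_{k\in V_2}$ are independent. The degree of a vertex is the number of edges it belongs to. The family admits a dependency graph of degree $D$ if it has one of maximal degree $D$.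

*Examples.* Independent families admit the edgeless graph, $D=0$. If $\zeta_1,\dots,\zeta_{n+1}$ are independent and $Y_k=F(\zeta_k,\zeta_{k+1})$, the path $1-2-\cdots-n$ is a dependency graph: vertices at distance at least $2$ use disjoint sets of the $\zeta$'s. Here $D\le 2$. The condition concerns families and not pairs: if $Y_1,Y_2$ are independent fair signs and $Y_3=Y_1Y_2$, then all pairs are independent, but the edgeless graph is not a dependency graph, since $(Y_1,Y_2)$ determines $Y_3$.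

Fix real numbers $(c_k)_{k\in V}$, for instance $c_k=0$ or $c_k=\mathbb E Y_k$. For $\delta>2$ set $\mathcal A_\delta=\sum_k\mathbb E|Y_k-c_k|^\delta$, and if this is finite,
$$\xi_\delta=\Big(\frac N{\mathcal A_\delta}\Big)^{1/\delta}\sqrt{\frac{\mathbb V[S]}{N(D+1)}} .$$
We have $\mathcal A_\delta>0$, since otherwise all $Y_k$ are constant. It is known that $\xi_\delta\in[0,1]$; inequality (6) below gives this at once, since
$$\mathbb V[S]\le(D+1)\sum_k\mathbb E(Y_k-c_k)^2\le (D+1)N(\mathcal A_\delta/N)^{2/\delta}.$$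

For independent families and $\delta\in(2,3]$, a known result (cf. Petrov, Theorem V.3.6) bounds $d_{\rm Kol}(W,\mathcal N(0,1))$ by an absolute constant times $\xi_\delta^{-\delta}N^{-(\delta-2)/2}$. The question, from Maximilian Janisch and Thomas Lehéricy, "Berry-Esseen-type estimates for random variables with a sparse dependency graph", arXiv:2212.02590 (2022), is to prove or disprove the conjecture that in general the same holds with $1/N$ replaced by $(D+1)/N$, the constant being independent of $V,N,D,\delta,(Y_k),(c_k)$. It is true. Put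
$$\Delta=D+1,\qquad \sigma^2=\mathbb V[S],\qquad X_k=\frac{Y_k-\mathbb EY_k}{\sigma},$$
so $W=\sum_kX_k$, $\mathbb EX_k=0$, $\mathbb V[W]=1$.

**Theorem A.** There is an absolute constant $K$ such that, for every family in $L^2$ with $\mathbb V[S]>0$ admitting a dependency graph of degree $D$,
$$d_{\rm Kol}(W,\mathcal N(0,1))\le K\beta,\qquad \beta:=\sum_{k\in V}\mathbb E\min\{\Delta X_k^2,\ \Delta^2|X_k|^3\}.\tag{3}$$

**Corollary B (the conjecture).** If $\delta\in(2,3]$ and $\mathcal A_\delta<\infty$, then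
$$d_{\rm Kol}(W,\mathcal N(0,1))\le 8K\,\xi_\delta^{-\delta}\Big(\frac{D+1}N\Big)^{\frac{\delta-2}2}.$$

**Deduction of Corollary B from Theorem A.** For $x\ge0$ we have $\min(x^2,x^3)\le x^\delta$. With $x=\Delta|X_k|$, after division by $\Delta$, this gives $\beta\le\Delta^{\delta-1}\sum_k\mathbb E|X_k|^\delta$. Next, $\|Y_k-\mathbb EY_k\|_\delta\le\|Y_k-c_k\|_\delta+|c_k-\mathbb EY_k|\le2\|Y_k-c_k\|_\delta$, so $\beta\le2^\delta\Delta^{\delta-1}\mathcal A_\delta/\sigma^\delta$ with $2^\delta\le8$. Finally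
$$\xi_\delta^{-\delta}\Big(\frac\Delta N\Big)^{\frac{\delta-2}2}=\frac{\mathcal A_\delta}N\Big(\frac{N\Delta}{\sigma^2}\Big)^{\delta/2}\Big(\frac\Delta N\Big)^{\frac{\delta-2}2}=\frac{\Delta^{\delta-1}\mathcal A_\delta}{\sigma^\delta}.\tag{4}$$
$\square$

So everything reduces to Theorem A. Sections 11 and 12 contain further consequences and the sharpness of the rate.

## 3. Values of $\beta$ on small cases

*Independent signs.* $X_k=\pm M^{-1/2}$, $M$ summands, $\Delta=1$. Since $|X_k|\le1$, the minimum is the cubic term and $\beta=M\cdot M^{-3/2}=M^{-1/2}$.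

*Blocks of copies.* Take $M$ independent signs $s_j$ and repeat each of them $\Delta$ times. The disjoint union of $M$ cliques on $\Delta$ vertices is a dependency graph of degree $\Delta-1$. Here $\sigma=\Delta\sqrt M$, so $|X_k|=1/(\Delta\sqrt M)$ and
$$\beta=M\Delta\cdot\Delta^2\cdot\Delta^{-3}M^{-3/2}=M^{-1/2}.$$
The variable $W$ is the same as before, and so is $\beta$: the powers of $\Delta$ in (3) are consistent with this rescaling. With $c_k=0$, $\mathcal A_\delta=N=M\Delta$ and $\xi_\delta=\sqrt{\Delta^2M/(M\Delta\cdot\Delta)}=1$.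

*One clique.* Let $N=\Delta$. Any family at all admits the complete graph, so no useful bound can hold. And indeed $\beta\ge\frac38$: with $\phi(x)=\min(x^2,x^3)$ we have $x^2\le\frac14+2\phi(x)$ for $x\ge0$ (if $x\le\frac12$ the first term suffices; if $x\ge\frac12$ then $\phi(x)\ge x^2/2$). By (6) below, $1=\mathbb V[W]\le\Delta\sum_k\mathbb EX_k^2=\frac1\Delta\sum_k\mathbb E(\Delta X_k)^2\le\frac14+2\cdot\frac1\Delta\sum_k\mathbb E\phi(\Delta|X_k|)=\frac14+2\beta$.

*Second moments are not bounded by the variance.* Let $D=1$, with blocks $j=1,\dots,M$ consisting of $Ls_j$ and $s_j'-Ls_j$, with independent signs $s_j,s'_j$. Then $S=\sum_js_j'$ has variance $M$, while $\Delta\sum_k\mathbb EX_k^2=2(2L^2+1)$ is arbitrarily large. So $\mathbb V[W]=1$ gives no upper bound on $\Delta\sum_k\mathbb EX_k^2$, and we must not use one.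

## 4. Splitting the summands at $1/\Delta$

From now on fix a dependency graph of degree $D$.

**Independence and covariance conventions.** We have $|N[k]|\le\Delta$, $|N[A]|\le|A|\Delta$, and $m\in N[l]\iff l\in N[m]$. If $C'\cap N[C]=\emptyset$, then $C,C'$ are disjoint with no edge between them, so
$$(X_k)_{k\in C}\ \text{and}\ (X_k)_{k\in C'}\ \text{are independent.}\tag{5}$$
Every variable below carrying a single index $k$ (not a sum) is a function of $X_k$ alone, except the block sums $Y_l,Y_{lm}$ defined later. (The original $Y_k$ no longer appear in the proof.) If $\zeta_k\in L^2$ is a function of $X_k$, then $\mathrm{Cov}(\zeta_k,\zeta_m)=0$ for $m\notin N[k]$, and $|\mathrm{Cov}|\le\frac12(\mathbb V+\mathbb V)$, so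
$$\mathbb V\Big[\sum_k\zeta_k\Big]\le\sum_k\sum_{m\in N[k]}\tfrac12(\mathbb V[\zeta_k]+\mathbb V[\zeta_m])\le\Delta\sum_k\mathbb V[\zeta_k].\tag{6}$$

**Constants.** Fix
$$C_0=800,\quad C_1=1080,\quad\tau=C_0\beta,\quad\varepsilon=C_1\beta,\quad\beta_0=\tfrac1{48000}.$$
Here $\beta>0$, since otherwise all $X_k$ vanish almost surely; and $\beta<\infty$ since $X_k\in L^2$. If $\beta>\beta_0$, then $d_{\rm Kol}\le1\le48000\beta$ and Theorem A holds. So **assume $\beta\le\beta_0$**. Then $60\tau\le1$ and $5\beta\le0.19$. The letters $K_1,K_2,\dots$ denote absolute constants.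

**First truncation.** The purpose is to replace $W$ by a sum of variables bounded by $2/\Delta$. Let
$$X_k^s=X_k\mathbf 1_{|X_k|\le1/\Delta},\quad X_k^b=X_k-X_k^s,\quad b_k=|X_k^b|,\quad B=\sum_kb_k,\quad Z_k=X_k^s-\mathbb EX_k^s,\quad T=\sum_kZ_k.$$
The minimum in (3) is the cubic term exactly when $|X_k|\le1/\Delta$, so
$$\beta=\sum_k\Delta\,\mathbb E(X_k^b)^2+\sum_k\Delta^2\,\mathbb E|X_k^s|^3.$$

* (F1) $\sum_k\mathbb Eb_k\le\sum_k\Delta\,\mathbb E(X_k^b)^2\le\beta$, because $b_k$ is $0$ or larger than $1/\Delta$.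
* (F2) $|Z_k|\le2/\Delta$, $\mathbb EZ_k=0$, and $\|Z_k\|_3\le2\|X_k^s\|_3$ gives $\Delta^2\sum_k\mathbb E|Z_k|^3\le8\beta$.
* (F3) $|W-T|\le B+\beta$. Indeed $W-T=\sum_kX_k^b+\sum_k\mathbb EX_k^s$, and $\mathbb EX_k^s=-\mathbb EX_k^b$ as $\mathbb EX_k=0$; use (F1).
* (F4) $|\mathbb V[T]-1|\le5\beta$. Indeed $1=\mathbb V[W]=\mathbb V[T]+2\,\mathrm{Cov}(T,\sum_mX_m^b)+\mathbb V[\sum_mX_m^b]$. The covariance is at most $\sum_m\sum_{k\in N[m]}\frac2\Delta\mathbb Eb_m\le2\beta$ in modulus (note $\mathrm{Cov}(Z_k,X_m^b)=\mathbb EZ_kX_m^b$), and the last variance is at most $\Delta\sum_m\mathbb E(X_m^b)^2\le\beta$ by (6).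

In particular $\mathbb V[T]\in[0.81,1.19]$, so $\mathrm{sd}(T)\in[0.9,1.1]$.

**Counting.** Call $(l,m,k)\in V^3$ a *triple* if $m\in N[l]$ and $k\in N[l]\cup N[m]$.

* Fixing one of the three entries leaves at most $2\Delta^2$ triples. For fixed $l$: at most $\Delta$ choices of $m$, then at most $2\Delta$ of $k$. For fixed $m$: the same with $l\in N[m]$. For fixed $k$: either $l\in N[k]$ and $m\in N[l]$, or $m\in N[k]$ and $l\in N[m]$.
* For fixed $j$, at most $6\Delta^3$ triples satisfy $j\in N[l]\cup N[m]\cup N[k]$: one of $l,m,k$ lies in $N[j]$, which gives $3\cdot\Delta\cdot2\Delta^2$.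
* For fixed $j$, at most $2\Delta^2$ pairs $(l,m)$ satisfy $m\in N[l]$ and $j\in N[l]\cup N[m]$, for the same reason.

By AM–GM, $\mathbb E|Z_lZ_mZ_k|\le\frac13(\mathbb E|Z_l|^3+\mathbb E|Z_m|^3+\mathbb E|Z_k|^3)$. By Hölder, $\mathbb E|Z_lZ_m|\,\mathbb E|Z_k|\le\|Z_l\|_3\|Z_m\|_3\|Z_k\|_3$, which has the same bound. Summing,
$$\sum_{\rm triples}\mathbb E|Z_lZ_mZ_k|\le16\beta,\qquad\sum_{\rm triples}\mathbb E|Z_lZ_m|\,\mathbb E|Z_k|\le16\beta.\tag{7}$$

## 5. Stein's equation for $T$, and the barrier at $\sqrt\beta$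

In this section only, $\varepsilon>0$ may be arbitrary; the argument shows which $\varepsilon$ one would like. Let $h=h_z$ be $1$ on $(-\infty,z]$, $0$ on $[z+\varepsilon,\infty)$, and linear in between. Let $G\sim\mathcal N(0,1)$ with distribution function $\Phi$.

**Lemma 1.** The equation $f'(x)-xf(x)=h(x)-\mathbb Eh(G)$ has a bounded $C^1$ solution $f$ with $|f|\le\sqrt{\pi/2}$, $|f'|\le2$. Setting $f''(x)=f(x)+xf'(x)-\frac1\varepsilon\mathbf 1_{[z,z+\varepsilon]}(x)$ we have $f'(y)-f'(x)=\int_x^yf''$ for all $x,y$, and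
$$|f''(x)|\le2+2|x|+\tfrac1\varepsilon\mathbf 1_{[z,z+\varepsilon]}(x).\tag{8}$$

*Proof.* (The bounds on $f,f'$ are in Chen–Goldstein–Shao, *Normal Approximation by Stein's Method* (2011), Lemma 2.4; here is the argument.) Take $f(x)=e^{x^2/2}\int_{-\infty}^x(h(y)-\mathbb Eh(G))e^{-y^2/2}dy$. Differentiating gives the equation. The full integral over $\mathbb R$ is zero, so also $f(x)=-e^{x^2/2}\int_x^\infty(h(y)-\mathbb Eh(G))e^{-y^2/2}dy$. Since $|h-\mathbb Eh(G)|\le1$, the first formula for $x\le0$ and the second for $x\ge0$ give $|f(x)|\le\rho(|x|)$ with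
$$\rho(x)=e^{x^2/2}\int_x^\infty e^{-y^2/2}dy=\int_0^\infty e^{-xs-s^2/2}ds .$$
This is decreasing on $[0,\infty)$ with $\rho(0)=\sqrt{\pi/2}$, and $x\rho(x)\le x\int_0^\infty e^{-xs}ds=1$ for $x>0$. So $|f|\le\sqrt{\pi/2}$, $|xf(x)|\le1$, and $|f'|\le|xf|+1\le2$. Now $f'=xf+h-\mathbb Eh(G)$, where $xf$ is $C^1$ with derivative $f+xf'$, and $h$ is an integral of $-\frac1\varepsilon\mathbf 1_{[z,z+\varepsilon]}$. The formula for $f''$ follows, and (8) since $\sqrt{\pi/2}\le2$. $\square$

**Lemma 2.** For every $z$,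
$$|\mathbb Eh_z(T)-\mathbb Eh_z(G)|\le10\beta+\sum_{\rm triples}\sup_\theta\mathbb E\big[|Z_lZ_mZ_k||f''(H_\theta)|\big]+\sum_{\rm triples}\mathbb E|Z_lZ_m|\,\sup_\theta\mathbb E\big[|Z_k||f''(H_\theta)|\big],$$
the suprema being over $\theta\in[0,1]^V$ with $\theta=1$ off $N[\{l,m,k\}]$.

*Proof.* The purpose is to compare $\mathbb E\,Tf(T)$ with $\mathbb E f'(T)$, by removing first the neighborhood of one vertex and then that of two. Put $\nu^2=\mathbb V[T]=\sum_l\sum_{m\in N[l]}\mathbb EZ_lZ_m$, $Y_l=\sum_{m\in N[l]}Z_m$ and $Y_{lm}=\sum_{k\in N[l]\cup N[m]}Z_k$. The variable $T-Y_l$ uses only vertices outside $N[l]$, so by (5) it is independent of $Z_l$, and $\mathbb EZ_lf(T-Y_l)=0$. Hence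
$$\mathbb E\,Tf(T)=\sum_l\mathbb EZ_l[f(T)-f(T-Y_l)]=\sum_l\sum_{m\in N[l]}\int_0^1\mathbb EZ_lZ_mf'(T-uY_l)\,du.$$
Likewise $T-Y_{lm}$ is independent of $(Z_l,Z_m)$, so $\mathbb EZ_lZ_mf'(T-Y_{lm})=\mathbb E[Z_lZ_m]\,\mathbb Ef'(T-Y_{lm})$. Adding and subtracting this,
$$\mathbb E[\nu^2f'(T)-Tf(T)]=\sum_l\sum_{m\in N[l]}\Big\{\mathbb E[Z_lZ_m]\,\mathbb E[f'(T)-f'(T-Y_{lm})]-\int_0^1\mathbb EZ_lZ_m[f'(T-uY_l)-f'(T-Y_{lm})]\,du\Big\}.$$
Write each difference as $f'(x+r)-f'(x)=r\int_0^1f''(x+vr)\,dv$ with $x=T-Y_{lm}$. In the first, $r=Y_{lm}$. In the second, $r=Y_{lm}-uY_l=\sum_{k\in N[l]\cup N[m]}\lambda_kZ_k$ with $\lambda_k=1-u$ on $N[l]$ and $\lambda_k=1$ elsewhere. In both cases $|r|\le\sum_{k\in N[l]\cup N[m]}|Z_k|$, and $x+vr=H_\theta$ for some $\theta\in[0,1]^V$ which is $1$ off $N[l]\cup N[m]$. So $|\mathbb E[\nu^2f'(T)-Tf(T)]|$ is at most the two sums over triples. Finally $\mathbb Eh(T)-\mathbb Eh(G)=\mathbb E[f'(T)-Tf(T)]$ and $|1-\nu^2||\mathbb Ef'(T)|\le5\beta\cdot2$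 by (F4). $\square$

**The terms $2+2|x|$ of $f''$.** We want their contribution to be $O(\mathbb E\omega)$. Let $A=\{l,m,k\}$, $\omega=|Z_lZ_mZ_k|$ or $\omega=|Z_k|$, and $T_A=\sum_{j\notin N[A]}Z_j$, which is independent of $\omega$. Since $|N[A]|\le3\Delta$, we have $|H_\theta-T_A|\le3\Delta\cdot\frac2\Delta=6$ and $\mathbb E|T_A|\le\mathbb E|T|+6\le7.1$. So $\mathbb E\omega|H_\theta|\le\mathbb E\omega\,(7.1+6)$, and (8) gives
$$\mathbb E\omega|f''(H_\theta)|\le28.2\,\mathbb E\omega+\tfrac1\varepsilon\mathbb E\big[\omega\mathbf 1\{z\le H_\theta\le z+\varepsilon\}\big].\tag{9}$$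

**The direct attempt.** Bound the indicator by $1$. Then Lemma 2 and (7) give $|\mathbb Eh_z(T)-\mathbb Eh_z(G)|\le10\beta+32\beta(28.2+\frac1\varepsilon)$. Unsmoothing $h_z$ costs at most another $\varepsilon$ (Section 10), so the total error is $\varepsilon+C(\beta+\beta/\varepsilon)$, and the best choice $\varepsilon=\sqrt\beta$ gives only order $\sqrt\beta$. The loss is exactly in the last term of (9): to take $\varepsilon$ of order $\beta$ one needs
$$\mathbb E\big[\omega\mathbf 1\{z\le H_\theta\le z+\varepsilon\}\big]\le C\varepsilon\,\mathbb E\omega .$$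
A concentration bound for $T$ alone does not give this. The weight $\omega$ is correlated with $H_\theta$; decoupling by deleting $N[A]$ shifts the sum by up to $6$, while the interval has length of order $\beta$. So the bound must hold under the reweighting and for all damped sums $H_\theta$. On $[z,z+\varepsilon]$ we have $g_0(x-z)\ge e^{-1}$, hence
$$\mathbb E\big[\omega\mathbf 1\{z\le H_\theta\le z+\varepsilon\}\big]\le e\,\mathbb E[\omega g_0(H_\theta-z)]\le e\,\mathbb E[\omega g_{B_A}(H_\theta-z)]\le e\,Q_3\,\mathbb E\omega .\tag{10}$$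

## 6. Concentration in the independent bounded case, and what stops it

*By hand.* Let $X_l$ be independent and centered, $|X_l|\le\tau$, $W=\sum_lX_l$ with $\mathbb V[W]=1$. Use $g=g_0$, $f=f_0$ with scale $\varepsilon=\tau$. By (g3), $|f|\le\varepsilon$, so $\mathbb E\,Wf(W-z)\le\varepsilon\,\mathbb E|W|\le\varepsilon$. On the other hand $\mathbb EX_lf(W-X_l-z)=0$, so
$$\mathbb E\,Wf(W-z)=\sum_l\mathbb EX_l^2\int_0^1g(W-z-uX_l)\,du .$$
As $g(x+r)\ge e^{-|r|/\varepsilon}g(x)$ and $|X_l|\le\varepsilon$, the integrand is at least $e^{-1}g(W-X_l-z)$, which is independent of $X_l$. Also $\mathbb Eg(W-X_l-z)\ge e^{-1}\mathbb Eg(W-z)$. Summing, $\varepsilon\ge e^{-2}\mathbb Eg(W-z)$. Since $g\ge e^{-1}$ on $[-\tau,\tau]$, we get $\mathbb P(|W-z|\le\tau)\le e^3\tau$.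

Four points stop this argument in our setting.

1. *No sign.* With dependence, $X_l^2$ becomes $X_lX_m$, which has no sign, so one-sided comparisons fail. By Section 3, $\sum\sum\mathbb E|X_lX_m|$ need not be bounded by a constant, so a comparison up to a constant factor in absolute value fails too.
2. *Large increments.* Summands can be as large as $1/\Delta$ and blocks of order $1$, so $|r|/\varepsilon$ is of order $1/\beta$. We use (g1) instead. The error is then $\frac1\varepsilon\sum\mathbb E|\cdots\text{three summands}\cdots|\,g(\dots)$: again a reweighted concentration quantity, with three more vertices. The weights sum to $O(\beta)$, so with $\varepsilon=C_1\beta$ the error is a small multiple of $Q_{r+3}$.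
3. *Loss of variance.* Under the weight $\omega$ we must test with a sum over $l\notin N[A]$. If we test with $Z_l$, deleting $N[A]$ may change the sum by $2|A|$, and the lower bound for the variance is lost; also the pairs with $l\notin N[A]$, $m\in N[A]$ are only bounded by $|A|\Delta^2(2/\Delta)^2=4|A|$, not $O(\beta)$. So we test with summands truncated again, at $\tau/\Delta$. Then deleting $N[A]$ costs at most $2\tau|A|$. One may do this for $|A|$ up to $1/(20\tau)$, long enough to iterate the recursion until $2^{-\#\text{steps}}$ is $O(\beta)$.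
4. *The large parts.* $W$ and $T$ differ by at most $B+\beta$ with $\mathbb EB\le\beta$, but $B$ is random and correlated with $T$. Markov's inequality for $B$ at level $s$ together with concentration at scale $s+\beta$ gives an error of order $s+\beta+\beta/s$, that is, order $\sqrt\beta$ at best. The bound $\mathbb P(B>0)\le\sum_k\mathbb P(|X_k|>1/\Delta)\le\Delta^2\sum_k\mathbb E(X_k^b)^2\le\Delta\beta$ loses a factor $\Delta$. (Such a loss occurs: if $\Delta$ vertices of a clique have $|X_k|=2/\Delta$ on disjoint events of probability $p$ and $0$ otherwise, they contribute $\Delta\cdot\Delta\cdot\frac4{\Delta^2}p=4p$ to $\beta$, while the union has probability $\Delta p$.) This is why the plateau has half-width $B_A$.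

## 7. A second truncation, used only in the test sum

From here on $\varepsilon=C_1\beta$. The purpose of this section is a test sum whose variance is stable under deleting many neighborhoods. Let
$$U_k=Z_k\mathbf 1_{|Z_k|\le\tau/\Delta},\qquad V_k=Z_k-U_k,\qquad\bar U_k=U_k-\mathbb EU_k .$$
Then $|U_k|\le\tau/\Delta$, $|\bar U_k|\le2\tau/\Delta$, $|V_k|\le2/\Delta$, $\mathbb E|U_k|^3\le\mathbb E|Z_k|^3$, $\mathbb E|\bar U_k|^3\le8\,\mathbb E|Z_k|^3$. Since $|Z_k|>\tau/\Delta$ where $V_k\ne0$, (F2) gives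
$$\sum_k\mathbb E|V_k|\le\frac{\Delta^2}{\tau^2}\sum_k\mathbb E|Z_k|^3\le\frac{8\beta}{\tau^2},\qquad\Delta\sum_k\mathbb EV_k^2\le\frac{\Delta^2}\tau\sum_k\mathbb E|Z_k|^3\le\frac{8\beta}\tau=\frac8{C_0}=0.01.\tag{11}$$
For $A\subset V$ put $U_A=\sum_{l\notin N[A]}\bar U_l$. As $T-U_\emptyset=\sum_kV_k+\text{const}$, the triangle inequality for standard deviations with (6) and (11) gives $|\mathrm{sd}(U_\emptyset)-\mathrm{sd}(T)|\le\sqrt{0.01}=0.1$. Also
$$|U_\emptyset-U_A|\le|A|\Delta\cdot\tfrac{2\tau}\Delta=2\tau|A|,\qquad|U_A-U_{A\cup\{k\}}|\le2\tau.$$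
Since $\mathrm{sd}(T)\in[0.9,1.1]$,
$$0.7\le\mathrm{sd}(U_A)\le1.3\qquad\text{whenever }\tau|A|\le\tfrac1{20}.\tag{12}$$
As for (7), but with third moments of $\bar U_l,U_m,Z_k$,
$$\sum_{\rm triples}\mathbb E|\bar U_lU_mZ_k|\le54\beta,\qquad\sum_{\rm triples}\mathbb E|\bar U_lU_m|\,\mathbb E|Z_k|\le54\beta,\tag{13}$$
since each sum is at most $\frac{2\Delta^2}3(8+1+1)\sum_k\mathbb E|Z_k|^3\le\frac{160}3\beta$.

## 8. The inequality $Q_r\le K_1(1+r)\beta+\frac12Q_{r+3}$

**Proposition 3.** If $\tau r\le1/20$, then $Q_r\le K_1(1+r)\beta+\frac12Q_{r+3}$.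

*Proof.* Fix $z\in\mathbb R$ and an admissible $(A,\omega,\theta)$ with $a:=|A|\le r$, normalized so that $\mathbb E\omega=1$. Write $H=H_\theta-z$ and $L=V\setminus N[A]$. By (5), functions of $(X_k)_{k\in L}$ are independent of $\omega$; in particular $\mathbb E\omega b_k=\mathbb Eb_k$ for $k\in L$. If $l\in L$, then $A\cap N[l]=\emptyset$. Let
$$\mathcal E=\mathbb E\big[\omega\,U_A\,f_{B_A}(H)\big].$$
We bound $\mathcal E$ above, then expand it so that $\mathbb V[U_A]\,\mathbb E[\omega g_{B_A}(H)]$ appears. Everything is integrable, as $\omega$, $Z_k$, $U_k$ are bounded and $|f_{B_A}|\le B_A+\varepsilon$. We write $O_1(x)$ for a quantity of modulus at most $x$.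

**Step 1: upper bound for $\mathcal E$.** The purpose is to show $\mathcal E=O(\beta)$. By (g3),
$$\mathcal E\le\varepsilon\,\mathbb E\omega|U_A|+\sum_{k\in L}\mathbb E\,\omega b_k|U_A|.$$
By independence and (12), $\mathbb E\omega|U_A|=\mathbb E|U_A|\le1.3$. For $k\in L$, $\omega b_k$ is a function of the variables in $A\cup\{k\}$, hence independent of $U_{A\cup\{k\}}$, so
$$\mathbb E\omega b_k|U_A|\le\mathbb E\,\omega b_k(|U_{A\cup\{k\}}|+2\tau)=\mathbb Eb_k\,(\mathbb E|U_{A\cup\{k\}}|+2\tau)\le\mathbb Eb_k(1.3+4\tau)\le2\,\mathbb Eb_k .$$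
With (F1), $\mathcal E\le1.3\varepsilon+2\beta$.

**Step 2: expansion of $\mathcal E$.** The purpose is to produce $g$ from $f$. For $l\in L$ put $Y_l=\sum_{m\in N[l]}\theta_mZ_m$. The variable $\omega f_{B_{A\cup\{l\}}}(H-Y_l)$ uses only vertices outside $N[l]$: this holds for $\omega$ since $A\cap N[l]=\emptyset$, for $B_{A\cup\{l\}}$ by definition, and for $H-Y_l$ by subtraction. So it is independent of $\bar U_l$, and $\mathbb E[\omega\bar U_lf_{B_{A\cup\{l\}}}(H-Y_l)]=0$. By (g3), replacing $f_{B_{A\cup\{l\}}}$ by $f_{B_A}$ at the point $H-Y_l$ costs, summed over $l$, at most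
$$\sum_{l\in L}\frac{2\tau}\Delta\,\mathbb E\,\omega(B_A-B_{A\cup\{l\}})=\sum_{l\in L}\frac{2\tau}\Delta\sum_{k\in N[l]\cap L}\mathbb Eb_k\le2\tau\beta ,$$
because each $k$ lies in $N[l]$ for at most $\Delta$ vertices $l$. Since $f_b'=g_b$, we have $f_{B_A}(H)-f_{B_A}(H-Y_l)=Y_l\int_0^1g_{B_A}(H-uY_l)\,du$, and therefore
$$\mathcal E=\sum_{l\in L}\sum_{m\in N[l]}\theta_m\int_0^1\mathbb E\big[\omega\bar U_lZ_m\,g_{B_A}(H-uY_l)\big]du+O_1(2\tau\beta).\tag{14}$$

**Step 3: pairs with $m\in N[A]$.** These must be thrown away. Each term is at most $\frac{2\tau}\Delta\cdot\frac2\Delta$, and there are at most $a\Delta\cdot\Delta$ such pairs (choose $m$, then $l\in N[m]$). Total at most $4a\tau$.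

For $m\in L$ we have $\theta_m=1$, and we split $Z_m=U_m+V_m$.

**Step 4: pairs with $m\in L$, part $V_m$.** The purpose is to bound these by a small multiple of $Q_{r+3}$. Let $A'=A\cup\{l,m\}$ and $\omega'=\omega|V_m|$, a bounded function of the variables in $A'$ with $\mathbb E\omega'=\mathbb E|V_m|$ as $m\in L$. We have $H-uY_l=H_{\theta'}-z$, where $\theta'=(1-u)\theta$ on $N[l]$ and $\theta'=\theta$ elsewhere, so $\theta'=1$ off $N[A']$. If $\mathbb E\omega'>0$, the triple $(A',\omega',\theta')$ is admissible with $|A'|\le r+2$; if $\mathbb E\omega'=0$, the term vanishes. By (g2),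
$$g_{B_A}\le g_{B_{A'}}+\frac1\varepsilon\sum_{k\in(N[l]\cup N[m])\cap L}b_k .$$
The first part contributes at most
$$\sum_m\Delta\cdot\frac{2\tau}\Delta\,\mathbb E|V_m|\,Q_{r+2}\le2\tau\cdot\frac{8\beta}{\tau^2}\,Q_{r+3}=\frac{16}{C_0}Q_{r+3}$$
by (11). For the second, $\mathbb E\omega|V_m|b_k\le\frac2\Delta\mathbb Eb_k$, and for each $k$ there are at most $2\Delta^2$ pairs $(l,m)$, so it contributes at most $\frac{2\tau}{\Delta\varepsilon}\cdot\frac2\Delta\cdot2\Delta^2\beta=8\frac\tau\varepsilon\beta$.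

**Step 5: pairs with $m\in L$, part $U_m$; decoupling.** The purpose is to pull the covariance of $\bar U_l$ and $U_m$ out of the expectation. Let
$$c_{lm}=\mathbb E\bar U_lU_m=\mathrm{Cov}(\bar U_l,\bar U_m),\qquad Y_{lm}=\sum_{k\in N[l]\cup N[m]}\theta_kZ_k,\qquad A''=A\cup\{l,m\}.$$
Since $l,m\in L$, the set $A$ is disjoint from $N[l]\cup N[m]$. So $\omega g_{B_{A''}}(H-Y_{lm})$ uses only vertices outside $N[l]\cup N[m]$ and is independent of $(X_l,X_m)$:
$$\mathbb E\,\omega\bar U_lU_mg_{B_{A''}}(H-Y_{lm})=c_{lm}\,\mathbb E\,\omega g_{B_{A''}}(H-Y_{lm}).$$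
Going from $\mathbb E\,\omega\bar U_lU_mg_{B_A}(H-uY_l)$ to the left side and from the right side to $c_{lm}\mathbb E\omega g_{B_A}(H)$, two moves each,
$$\mathbb E\,\omega\bar U_lU_mg_{B_A}(H-uY_l)-c_{lm}\,\mathbb E\,\omega g_{B_A}(H)=I_1+I_2+I_3+I_4,$$
$$\begin{aligned}I_1&=\mathbb E\,\omega\bar U_lU_m\big[g_{B_A}(H-uY_l)-g_{B_A}(H-Y_{lm})\big],\\ I_2&=\mathbb E\,\omega\bar U_lU_m\big[g_{B_A}-g_{B_{A''}}\big](H-Y_{lm}),\\ I_3&=c_{lm}\,\mathbb E\,\omega\big[g_{B_{A''}}-g_{B_A}\big](H-Y_{lm}),\\ I_4&=c_{lm}\,\mathbb E\,\omega\big[g_{B_A}(H-Y_{lm})-g_{B_A}(H)\big].\end{aligned}$$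

**Step 6: $I_2$ and $I_3$.** This is the cost of changing the plateau. We have $|\bar U_lU_m|\le\frac{2\tau}\Delta\cdot\frac\tau\Delta$, hence the same bound for $|c_{lm}|$. By (g2) the bracket is at most $\frac1\varepsilon\sum_{k\in(N[l]\cup N[m])\cap L}b_k$ in modulus. Counting pairs for each $k$,
$$\sum_{l,m}(|I_2|+|I_3|)\le2\cdot\frac{2\tau}\Delta\cdot\frac\tau\Delta\cdot\frac1\varepsilon\cdot2\Delta^2\beta=8\frac{\tau^2}\varepsilon\beta .$$

**Step 7: $I_1$.** This is the cost of moving the argument; here $Q_{r+3}$ enters. We have $Y_{lm}-uY_l=\sum_{k\in N[l]\cup N[m]}\lambda_k\theta_kZ_k$ with $\lambda_k=1-u$ on $N[l]$ and $\lambda_k=1$ on $N[m]\setminus N[l]$. By (g1) from the point $H-Y_{lm}$ with increment $Y_{lm}-uY_l$,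
$$|I_1|\le\frac1\varepsilon\sum_{k\in N[l]\cup N[m]}\int_0^1\mathbb E\big[\omega|\bar U_lU_mZ_k|\,g_{B_A}(H_{\theta''}-z)\big]dv,$$
where $\theta''_k=v\lambda_k\theta_k$ on $N[l]\cup N[m]$ and $\theta''=\theta$ elsewhere.

Terms with $k\in N[A]$: by $g\le1$, and since at most $a\Delta\cdot2\Delta^2$ triples have $k\in N[A]$, their total is at most $\frac1\varepsilon\cdot\frac{2\tau}\Delta\cdot\frac\tau\Delta\cdot\frac2\Delta\cdot2a\Delta^3=8a\tau^2/\varepsilon$.

Terms with $k\in L$: let $A'=A\cup\{l,m,k\}$ and $\omega'=\omega|\bar U_lU_mZ_k|$. Since $l,m,k\in L$, $\mathbb E\omega'=\mathbb E|\bar U_lU_mZ_k|$. Also $|A'|\le r+3$ and $\theta''=1$ off $N[A']$. So $(A',\omega',\theta'')$ is admissible unless $\mathbb E\omega'=0$, in which case the term is $0$. By (g2), $g_{B_A}\le g_{B_{A'}}+\frac1\varepsilon\sum_{j\in N[\{l,m,k\}]\cap L}b_j$. By (13) the first part contributes at most $\frac{54\beta}\varepsilon Q_{r+3}=\frac{54}{C_1}Q_{r+3}$. In the second, $\mathbb E\omega'b_j\le\frac{2\tau}\Delta\cdot\frac\tau\Delta\cdot\frac2\Delta\,\mathbb Eb_j$,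 and each $j$ occurs for at most $6\Delta^3$ triples, so the total is at most $\frac1{\varepsilon^2}\cdot\frac{4\tau^2}{\Delta^3}\cdot6\Delta^3\beta=24\frac{\tau^2}{\varepsilon^2}\beta$.

**Step 8: $I_4$.** This returns from $H-Y_{lm}$ to $H$. By (g1), now from the point $H$ with increment $-Y_{lm}$, and $|c_{lm}|\le\mathbb E|\bar U_lU_m|$,
$$|I_4|\le\mathbb E|\bar U_lU_m|\,\frac1\varepsilon\sum_{k\in N[l]\cup N[m]}\int_0^1\mathbb E\big[\omega|Z_k|\,g_{B_A}(H-vY_{lm})\big]dv .$$
Here $H-vY_{lm}=H_{\theta'''}-z$ with $\theta'''=(1-v)\theta$ on $N[l]\cup N[m]$ and $\theta'''=\theta$ elsewhere. Terms with $k\in N[A]$: since $\mathbb E|\bar U_lU_m|\le2\tau^2/\Delta^2$ and $|Z_k|\le2/\Delta$, again at most $8a\tau^2/\varepsilon$. Terms with $k\in L$: take $A'=A\cup\{l,m,k\}$ and $\omega'=\omega|Z_k|$, with $\mathbb E\omega'=\mathbb E|Z_k|$. The second bound in (13) gives $\frac{54}{C_1}Q_{r+3}$, and the plateau change gives $\frac1{\varepsilon^2}\cdot\frac{2\tau^2}{\Delta^2}\cdot\frac2\Delta\cdot6\Delta^3\beta=24\frac{\tau^2}{\varepsilon^2}\beta$.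

**Step 9: the main term.** What remains from (14) is $\mathbb E[\omega g_{B_A}(H)]\sum_{l\in L}\sum_{m\in N[l]\cap L}c_{lm}$. As $c_{lm}=0$ for $m\notin N[l]$, the double sum is $\mathbb V[\sum_{l\in L}\bar U_l]=\mathbb V[U_A]\ge0.49$ by (12), since $\tau a\le\tau r\le1/20$.

**Step 10: assembling.** Steps 1–9 give
$$\begin{aligned}0.49\,\mathbb E[\omega g_{B_A}(H)]\le{}&1.3\varepsilon+2\beta+2\tau\beta+4a\tau+8\tfrac\tau\varepsilon\beta+8\tfrac{\tau^2}\varepsilon\beta+16a\tfrac{\tau^2}\varepsilon+48\tfrac{\tau^2}{\varepsilon^2}\beta\\&+\Big(\tfrac{16}{C_0}+\tfrac{108}{C_1}\Big)Q_{r+3}.\end{aligned}$$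
The coefficient of $Q_{r+3}$ is $0.02+0.1=0.12$, and $0.12/0.49<\frac12$. Since $\tau\le1$ and $\tau\le\varepsilon$, the terms without $a$ are at most $(1404+2+2+8+8+48)\beta=1472\beta$, and those with $a$ at most $20a\tau=16000a\beta$. So all of them together are at most $16000(1+r)\beta$, and the claim holds with $K_1=16000/0.49$ after taking the supremum over admissible triples and $z$. $\square$

## 9. Iterating until the variance runs out

**Corollary 4.** $Q_3\le K_2\beta$.

*Proof.* The recursion raises $r$ and never closes, but $Q\le1$ always, and the allowed number of rounds is of order $1/\tau$. Let $J=\lfloor1/(60\tau)\rfloor$, which is at least $1$. For $r=3+3j$ with $0\le j\le J-1$ we have $\tau r\le3J\tau\le\frac1{20}$, so Proposition 3 applies. After $J$ applications,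
$$Q_3\le K_1\beta\sum_{j=0}^{J-1}2^{-j}(4+3j)+2^{-J}Q_{3+3J}\le14K_1\beta+2^{-J},$$
using $\sum_{j\ge0}2^{-j}=2$ and $\sum_{j\ge0}j2^{-j}=2$. Since $J\ge\frac1{60\tau}-1$ and $2^{-x}\le1/x$ for $x>0$, we have $2^{-J}\le2\cdot2^{-1/(60\tau)}\le120\tau=120C_0\beta$. So $K_2=14K_1+120C_0$ works. $\square$

## 10. Completion of the proof of Theorem A

**Step 1: $T$ is close to normal.** The purpose is to rerun Section 5 with $\varepsilon=C_1\beta$. For a triple $(l,m,k)$ let $A=\{l,m,k\}$, and let $\omega$ be $|Z_lZ_mZ_k|$ or $|Z_k|$, a bounded function of the variables in $A$. By (9), (10) and Corollary 4, for every $\theta\in[0,1]^V$ with $\theta=1$ off $N[A]$,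
$$\mathbb E\omega|f''(H_\theta)|\le\Big(28.2+\frac{eQ_3}\varepsilon\Big)\mathbb E\omega\le\Big(28.2+\frac{eK_2}{C_1}\Big)\mathbb E\omega=:K_3\,\mathbb E\omega$$
(trivially if $\mathbb E\omega=0$). Lemma 2 and (7) give, with $K_4=10+32K_3$,
$$|\mathbb Eh_z(T)-\mathbb Eh_z(G)|\le10\beta+32K_3\beta=K_4\beta\qquad\text{for all }z .$$
Since $h_{z-\varepsilon}\le\mathbf 1_{(-\infty,z]}\le h_z$,
$$\Phi(z-\varepsilon)-K_4\beta\le\mathbb Eh_{z-\varepsilon}(T)\le\mathbb P(T\le z)\le\mathbb Eh_z(T)\le\Phi(z+\varepsilon)+K_4\beta .$$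
As $\Phi$ is $1$-Lipschitz, $d_{\rm Kol}(T,G)\le\varepsilon+K_4\beta=(C_1+K_4)\beta$.

**Step 2: $W$ is close to $T$.** The purpose is to put the large parts back, and this is where the random plateau pays. The triple $A=\emptyset$, $\omega=1$, $\theta\equiv1$ is admissible, with $B_\emptyset=B$, $H_\theta=T$. So $\mathbb E\,g_B(T-z)\le Q_0\le Q_3\le K_2\beta$ for all $z$. On $\{|T-z|\le B+\beta\}$ we have $g_B(T-z)\ge e^{-\beta/\varepsilon}\ge e^{-1}$. If exactly one of $\{W\le z\}$, $\{T\le z\}$ occurs, then $z$ lies between $W$ and $T$, so $|T-z|\le|W-T|\le B+\beta$ by (F3). Hence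
$$|\mathbb P(W\le z)-\mathbb P(T\le z)|\le\mathbb P(|T-z|\le B+\beta)\le eK_2\beta\le3K_2\beta\qquad(z\in\mathbb R).$$

**Step 3: conclusion.** For $\beta\le\beta_0$ we obtain $d_{\rm Kol}(W,G)\le(3K_2+C_1+K_4)\beta$; for $\beta>\beta_0$, $d_{\rm Kol}\le48000\beta$. Theorem A holds with $K=\max\{48000,\,3K_2+C_1+K_4\}$, and Corollary B follows by Section 2. $\blacksquare$

## 11. Katz–Petrov form, moments $\delta\ge3$, and a Lindeberg condition

**(a) Katz–Petrov form.** Let $g:(0,\infty)\to(0,\infty)$ be such that $g$ and $x/g(x)$ are nondecreasing, and set $0^2g(0):=0$. Then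
$$d_{\rm Kol}(W,\mathcal N(0,1))\le\frac K{g(1)}\,\Delta\sum_k\mathbb E\big[X_k^2\,g(\Delta|X_k|)\big].$$
*Proof.* For $x\ge1$, $g(x)\ge g(1)$; for $0<x\le1$, $x/g(x)\le1/g(1)$. In both cases $\min(1,x)\le g(x)/g(1)$, so $\min(x^2,x^3)\le x^2g(x)/g(1)$. Take $x=\Delta|X_k|$, divide by $\Delta$, sum, and apply Theorem A. $\square$

**(b) The case $\delta\ge3$.** If $\mathcal A_\delta<\infty$ with $\delta\ge3$, then $d_{\rm Kol}(W,\mathcal N(0,1))\lesssim\xi_\delta^{-3}\big(\frac{D+1}N\big)^{1/2}$, with an absolute implied constant, and the exponent $\frac12$ cannot be improved.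

*Proof.* By Jensen, $(\mathcal A_3/N)^{1/3}\le(\mathcal A_\delta/N)^{1/\delta}$, so $\xi_3\ge\xi_\delta$; apply Corollary B with exponent $3$. For the exponent, take the blocks of $D+1$ copies of $M$ independent signs from Section 3, where $\xi_\delta=1$ for every $\delta$ (with $c_k=0$) and $(D+1)/N=1/M$. The sum of the $M$ signs lies in $[-2\sqrt M,2\sqrt M]$ with probability at least $\frac34$ by Chebyshev. It takes at most $2\sqrt M+1\le3\sqrt M$ values there, as its values are spaced by $2$. So some atom has mass $p\ge\frac1{4\sqrt M}$, and $W$ has an atom of the same mass. The distribution function of $W$ jumps by $p$ while $\Phi$ is continuous, so $d_{\rm Kol}\ge\frac p2\ge\frac18M^{-1/2}$. $\square$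

**(c) Lindeberg-type central limit theorem.** Consider a sequence of such families, all quantities depending on $n$, with $\Delta\sum_k\mathbb EX_k^2=O(1)$ and $\Delta\sum_k\mathbb E[X_k^2\mathbf 1_{|X_k|>\eta/\Delta}]\to0$ for each $\eta>0$. Then $W\to\mathcal N(0,1)$ in law.

*Proof.* Let $0<\eta\le1$. If $|X_k|\le\eta/\Delta$, then $\Delta^2|X_k|^3\le\eta\Delta X_k^2$; otherwise bound the minimum by $\Delta X_k^2$. So $\beta\le\eta\,\Delta\sum_k\mathbb EX_k^2+\Delta\sum_k\mathbb E[X_k^2\mathbf 1_{|X_k|>\eta/\Delta}]$. Let $n\to\infty$, then $\eta\to0$: $\beta\to0$, and Theorem A applies. $\square$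

## 12. Sharpness of the rate for every $D$ and $\delta\in(2,3]$

**Proposition 5.** There is an absolute $c>0$ such that for all $D\ge0$, $M\ge1$, $\delta\in(2,3]$ there is a family with $N=M(D+1)$, dependency degree $D$, $\xi_\delta^{-\delta}\le7$ (with $c_k=0$), and
$$d_{\rm Kol}(W,\mathcal N(0,1))\ge c\,\xi_\delta^{-\delta}\Big(\frac{D+1}N\Big)^{\frac{\delta-2}2}.$$

*Proof.* The example is a Gaussian sum with rare jumps of size $1$.

**Step 1: the family.** We choose the jump rate so that it matches the target. Let $v=\frac1{20}M^{-(\delta-2)/2}\le\frac1{20}$, and for $1\le j\le M$ let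
$$x_j=\sqrt{(1-v)/M}\;G_j+J_j,$$
with all variables independent, $G_j\sim\mathcal N(0,1)$, $J_j=\pm1$ with probability $\frac v{2M}$ each, and $J_j=0$ otherwise. Then $\mathbb V[x_j]=\frac{1-v}M+\frac vM=\frac1M$, so $\sum_jx_j$ has variance $1$. The family consists of $\Delta=D+1$ copies of each $x_j$, with a disjoint union of $M$ cliques $K_{D+1}$ as dependency graph. Then $\sigma=\Delta$ and $W=\sum_jx_j$.

**Step 2: size of $\xi_\delta$.** We compute the right side of the claim. With $c_k=0$, $\mathcal A_\delta=\Delta M\,\mathbb E|x_1|^\delta$, so by (4)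
$$\xi_\delta^{-\delta}\Big(\frac\Delta N\Big)^{\frac{\delta-2}2}=\frac{\Delta^{\delta-1}\mathcal A_\delta}{\sigma^\delta}=M\,\mathbb E|x_1|^\delta .$$
Since $\mathbb E|G_1|^\delta\le(\mathbb E|G_1|^3)^{\delta/3}\le1.6$ (as $1<\mathbb E|G_1|^3=2\sqrt{2/\pi}<1.6$) and $\frac vM=\frac1{20}M^{-\delta/2}$,
$$\mathbb E|x_1|^\delta\le2^{\delta-1}\Big(M^{-\delta/2}\,\mathbb E|G_1|^\delta+\frac vM\Big)\le4(1.6+0.05)M^{-\delta/2}\le7M^{-\delta/2}.$$
Hence $\xi_\delta^{-\delta}(\Delta/N)^{(\delta-2)/2}\le7M^{-(\delta-2)/2}$, and, as $\Delta/N=1/M$, $\xi_\delta^{-\delta}\le7$.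

**Step 3: a test function.** We reduce the lower bound to characteristic functions. Let $\eta(x)=e^{-x^2/2}$ and $G\sim\mathcal N(0,1)$. Integration by parts gives $\mathbb E\eta(W)-\mathbb E\eta(G)=-\int\eta'(x)\,(\mathbb P(W\le x)-\Phi(x))\,dx$, so $|\mathbb E\eta(W)-\mathbb E\eta(G)|\le d_{\rm Kol}\int|\eta'|=2d_{\rm Kol}$. Since $\eta$ is the characteristic function of $\mathcal N(0,1)$, $\mathbb E\eta(W)=\int\varphi_W(t)\frac{e^{-t^2/2}}{\sqrt{2\pi}}dt$, and similarly for $G$ with $\varphi_G(t)=e^{-t^2/2}$. Here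
$$\varphi_W(t)=e^{-(1-v)t^2/2}\Big(1-\frac vM(1-\cos t)\Big)^M .$$

**Step 4: the difference of characteristic functions.** We bound it below pointwise. Bernoulli's inequality gives $\big(1-\frac vM(1-\cos t)\big)^M\ge1-v(1-\cos t)\ge0.9$, and $e^{vt^2/2}\ge1+\frac{vt^2}2$. So
$$\varphi_W(t)-e^{-t^2/2}\ge e^{-t^2/2}\Big[\Big(1+\frac{vt^2}2\Big)\big(1-v(1-\cos t)\big)-1\Big]\ge e^{-t^2/2}\Big[v\Big(\frac{t^2}2-1+\cos t\Big)-\frac{v^2t^4}4\Big],$$
where the last step uses $1-\cos t\le t^2/2$ in the cross term.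

**Step 5: integration.** Integrating against $\frac{e^{-t^2/2}}{\sqrt{2\pi}}dt$ turns the factor into $\frac{e^{-t^2}}{\sqrt{2\pi}}$, which is $\frac1{\sqrt2}$ times the density of $\mathcal N(0,\frac12)$. For $t\sim\mathcal N(0,\frac12)$ we have $\mathbb E\frac{t^2}2=\frac14$, $\mathbb E\cos t=e^{-1/4}$, $\mathbb Et^4=\frac34$. Hence
$$2d_{\rm Kol}\ge\frac1{\sqrt2}\Big[v\Big(\frac14-1+e^{-1/4}\Big)-\frac3{16}v^2\Big]\ge\frac v{\sqrt2}(0.0288-0.0094),$$
using $e^{-1/4}>0.7788$ and $\frac3{16}v\le\frac3{320}<0.0094$. So $d_{\rm Kol}\ge0.006\,v=0.0003\,M^{-(\delta-2)/2}\ge\frac{0.0003}7\,\xi_\delta^{-\delta}(\Delta/N)^{(\delta-2)/2}$ by Step 2, and $c=0.0003/7$ works. $\square$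

Thus the bound of Corollary B is optimal up to an absolute constant factor for every $D$ and every $\delta\in(2,3]$.
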